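# Trees crossed in both directions: Pultr functors without right adjoints

## 1. A seven-vertex tree with exactly two good walks

Take the tree $\Sigma$ with seven vertices, of which $a_1,b_1,d_1$ are called *tops* and $c,a_2,b_2,d_2$ are called *bottoms*. Its six edges carry subsets of $\{1,\dots,6\}$ as labels:
$$a_1c:\{1,4\},\quad b_1c:\{3,6\},\quad d_1c:\{2,5\},\quad a_1a_2:\{5,6\},\quad b_1b_2:\{1,2\},\quad d_1d_2:\{3,4\}.\tag{1}$$
The picture is a spider: the center is $c$, and each of the three legs $c\,a_1a_2$, $c\,b_1b_2$, $c\,d_1d_2$ has two edges.

Walk on this tree for six steps, starting at a top, under one rule: *step number $t$ must use an edge whose label contains $t$*. Here is the general notion.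

**Definition (labelled graph, good walk).** Fix an even integer $m\ge 2$ and write $[m]=\{1,\dots,m\}$. A *labelled graph* $B$ is a finite graph whose vertices are divided into bottoms and tops, so that each edge joins a bottom to a top, with a label $J_e\subseteq[m]$ on each edge $e$. A *good walk* in $B$ is a walk $w_0,e_1,w_1,\dots,e_m,w_m$ such that $w_0$ is a top and $t\in J_{e_t}$ for every $t\in[m]$.

Since $m$ is even, $w_m$ is again a top.

**Lemma 1.** The labelled tree (1), with $m=6$, has exactly two good walks. One leads from $a_1$ to $b_1$, the other from $b_1$ to $a_1$.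

**Proof.** At each vertex, the labels of the incident edges are pairwise disjoint: at $c$ they are $\{1,4\},\{3,6\},\{2,5\}$; at $a_1$ they are $\{1,4\},\{5,6\}$; at $b_1$ they are $\{3,6\},\{1,2\}$; at $d_1$ they are $\{2,5\},\{3,4\}$; the other vertices are leaves. So a good walk is determined by its start. The first step needs an edge whose label contains $1$. The top $d_1$ has none, so the start is $a_1$ or $b_1$. Following the rule from each,
$$a_1\xrightarrow{1}c\xrightarrow{2}d_1\xrightarrow{3}d_2\xrightarrow{4}d_1\xrightarrow{5}c\xrightarrow{6}b_1,\qquad b_1\xrightarrow{1}b_2\xrightarrow{2}b_1\xrightarrow{3}c\xrightarrow{4}a_1\xrightarrow{5}a_2\xrightarrow{6}a_1,$$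
and both walks can be completed. $\square$

So one timetable, used twice, carries a traveler from $a_1$ to $b_1$ and another from $b_1$ to $a_1$, although nobody ever returns to the start after six steps. It matters that this happens in a tree.

What is it for? We shall turn the timetable into an oriented path $S$ and the labelled tree into an oriented tree $K$, so that good walks become homomorphisms $S\to K$. Then "reachable by $S$ in both directions" becomes a relation that can hold between two vertices of a tree, whereas on suitable large digraphs $S$ leads only one way. This contrast refutes a plausible criterion for a digraph functor to have a right adjoint.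

## 2. Pultr templates, adjoints, and the converse in question

All digraphs are finite. The empty digraph is allowed, also as a value or an argument of a functor, and "for all digraphs" includes it. A *homomorphism* $G\to H$ is a map $f:V(G)\to V(H)$ with $(f(x),f(y))\in A(H)$ whenever $(x,y)\in A(G)$. We write $G\to H$ if one exists. $G$ and $H$ are *homomorphically equivalent* if $G\to H$ and $H\to G$. A *tree* is a non-empty digraph whose underlying undirected graph is a tree.

For example, the digraph with arcs $(1,2),(3,2),(3,4),(1,4)$ is an oriented 4-cycle. Sending $1,3$ to the tail and $2,4$ to the head maps it to a single arc, and a single arc maps to it. So it is homomorphically equivalent to a tree without being one.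

We write $\bullet$ for the one-vertex digraph without arcs and $K_k$ for the digraph on $\{1,\dots,k\}$ with all arcs $(i,j)$, $i\neq j$. Thus $K_2$ is the directed 2-cycle. A digraph is *$k$-colorable* if it maps to $K_k$. Every tree is 2-colorable: use the bipartition of the underlying tree.

**Definition (functor, adjoint).** A *digraph functor* $\Gamma$ assigns a digraph $\Gamma(G)$ to each digraph $G$ so that $G\to H$ implies $\Gamma(G)\to\Gamma(H)$. The functor $\Lambda$ is *left adjoint* to $\Gamma$, and $\Gamma$ *right adjoint* to $\Lambda$, if for all $G,H$: $\Lambda(G)\to H$ if and only if $G\to\Gamma(H)$. Only the existence of homomorphisms matters.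

**Definition (Pultr template).** A *Pultr template* is $\mathcal T=(P,Q,\epsilon_1,\epsilon_2)$, where $P,Q$ are digraphs and $\epsilon_1,\epsilon_2:P\to Q$ are homomorphisms.

* The *central Pultr functor* $\Gamma_{\mathcal T}$: the vertices of $\Gamma_{\mathcal T}(G)$ are the homomorphisms $f:P\to G$, and $(f_1,f_2)$ is an arc if some homomorphism $g:Q\to G$ satisfies $f_1=g\circ\epsilon_1$ and $f_2=g\circ\epsilon_2$.
* The *left Pultr functor* $\Lambda_{\mathcal T}$: $\Lambda_{\mathcal T}(G)$ contains a copy $P_u$ of $P$ for every vertex $u$ of $G$ and a copy $Q_{u,v}$ of $Q$ for every arc $(u,v)$, with $\epsilon_1[P]$ identified with $P_u$ and $\epsilon_2[P]$ with $P_v$ (the quotient by the equivalence relation generated by identifying corresponding vertices).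

A theorem of Pultr says that $\Lambda_{\mathcal T}$ is always left adjoint to $\Gamma_{\mathcal T}$. The question is when $\Gamma_{\mathcal T}$ also has a *right* adjoint $\Omega_{\mathcal T}$, that is, a functor with
$$\Gamma_{\mathcal T}(G)\to H\iff G\to\Omega_{\mathcal T}(H)\qquad\text{for all } G,H.$$
Foniok and Tardif ("Digraph functors which admit both left and right adjoints", arXiv:1304.2204, 2013) give a necessary condition: *if $\Gamma_{\mathcal T}$ has a right adjoint, then $P$ and $Q$ are homomorphically equivalent to trees, and $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to a tree for every tree $T$.* They leave open whether the converse holds. It does not.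

**Theorem 1.** There is a Pultr template $\mathcal T=(\bullet,Q,\epsilon_1,\epsilon_2)$ and a tree $K$ such that $Q$ is connected, $Q$ is homomorphically equivalent to $K$, and for every tree $T$, $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to a tree (namely $K$ if $T$ has an arc, and $\bullet$ otherwise), but $\Gamma_{\mathcal T}$ has no right adjoint.

**Theorem 2.** For every $k\ge2$ there is a template $\mathcal T=(\bullet,Q,\epsilon_1,\epsilon_2)$, with $Q$ connected and having exactly one cycle, and a tree $K$, such that:

1. $\Lambda_{\mathcal T}(F)$ is homomorphically equivalent to the tree $K$ for every $k$-colorable digraph $F$ with at least one arc;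
2. for a digraph $H$, a digraph $N$ with "$\Gamma_{\mathcal T}(G)\to H\iff G\to N$ for all $G$" exists if and only if $H$ has a loop or $K_k\not\to H$. In particular, $\Gamma_{\mathcal T}$ has no right adjoint.

So even testing $\Lambda_{\mathcal T}$ on all $k$-colorable digraphs with an arc, instead of on trees, is not enough.

**Theorem 3.** If $P=\bullet$ and $Q$ is a tree, then $\Gamma_{\mathcal T}$ has a right adjoint.

Results of the type of Theorem 3 are due to Foniok and Tardif; we prove it in full. Together the theorems say that, for $P=\bullet$, a tree $Q$ is always fine and a single cycle in $Q$ can destroy the converse.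

## 3. Templates with $P=\bullet$, by hand

When $P=\bullet$, the maps $\epsilon_1,\epsilon_2$ just mark two vertices $x=\epsilon_1(\bullet)$ and $y=\epsilon_2(\bullet)$ of $Q$, the *roots*; $x=y$ is allowed. Then $\Gamma_{\mathcal T}(G)$ has vertex set $V(G)$, and $(w,w')$ is an arc if and only if some $g:Q\to G$ has $g(x)=w$ and $g(y)=w'$. The digraph $\Lambda_{\mathcal T}(F)$ is obtained by replacing each arc $(u,v)$ of $F$ by a copy of $Q$ with $x$ glued to $u$ and $y$ to $v$. In this case Pultr's theorem is easy.

**Lemma 2.** If $P=\bullet$, then $\Lambda_{\mathcal T}(F)\to G$ if and only if $F\to\Gamma_{\mathcal T}(G)$.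

**Proof.** Let $\varphi:F\to\Gamma_{\mathcal T}(G)$. For each arc $(u,v)$ of $F$ choose $g_{u,v}:Q\to G$ with $g_{u,v}(x)=\varphi(u)$ and $g_{u,v}(y)=\varphi(v)$. Map the vertex $P_u$ to $\varphi(u)$ and the copy $Q_{u,v}$ by $g_{u,v}$. These maps agree on all the identified pairs, so they factor through the quotient and give $\Lambda_{\mathcal T}(F)\to G$. Conversely, given $f:\Lambda_{\mathcal T}(F)\to G$, put $\varphi(u)=f(P_u)$. The restriction of $f$ to $Q_{u,v}$ shows that $(\varphi(u),\varphi(v))$ is an arc of $\Gamma_{\mathcal T}(G)$. $\square$

**Example 1 ($Q$ an arc $x\to y$).** Then $\Gamma_{\mathcal T}(G)=G$, and $\Omega_{\mathcal T}(H)=H$ is a right adjoint.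

**Example 2 ($Q$ a directed path $x\to z\to y$).** The arcs of $\Gamma_{\mathcal T}(G)$ are the pairs $(g'',g')$ for which some $g$ has $g''\to g\to g'$ in $G$. Let $\Omega(H)$ have as vertices the pairs $(h,A)$ with $h\in V(H)$, $A\subseteq V(H)$, and an arc $(h,A)\to(h',A')$ if $h\in A'$ and $(a,h')\in A(H)$ for all $a\in A$.

If $\varphi:\Gamma_{\mathcal T}(G)\to H$, let $A(g)$ be the set of $\varphi$-values of the in-neighbors of $g$. Then $g\mapsto(\varphi(g),A(g))$ is a homomorphism to $\Omega(H)$: if $(g,g')$ is an arc then $\varphi(g)\in A(g')$, and each $a\in A(g)$ is $\varphi(g'')$ with $g''\to g\to g'$, so $(a,\varphi(g'))\in A(H)$. Conversely, if $g\mapsto(\varphi(g),A(g))$ is any homomorphism to $\Omega(H)$ and $g''\to g\to g'$, then $\varphi(g'')\in A(g)$ by the first arc, so $(\varphi(g''),\varphi(g'))\in A(H)$ by the second. The vertex $(h,A)$ remembers a color together with the colors that in-neighbors are allowed to have.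

**Example 3 ($Q$ the 2-cycle $x\rightleftarrows y$).** Now $(w,w')$ is an arc of $\Gamma_{\mathcal T}(G)$ if and only if both $(w,w')$ and $(w',w)$ are arcs of $G$. We claim that there is no $N$ with "$\Gamma_{\mathcal T}(G)\to\bullet\iff G\to N$ for all $G$". Suppose there is. Let $G_n$ have vertices $u_1,\dots,u_n$ and arcs $(u_i,u_j)$ for $i<j$. No arc of $G_n$ is reversible, so $\Gamma_{\mathcal T}(G_n)$ has no arcs and maps to $\bullet$; hence there is $h:G_n\to N$. If $n>|V(N)|$, then $h(u_i)=h(u_j)$ for some $i<j$, so $N$ has a loop, and so does $\Gamma_{\mathcal T}(N)$. But $N\to N$ gives $\Gamma_{\mathcal T}(N)\to\bullet$, a contradiction. Of course this $Q$ is not equivalent to a tree: a homomorphic image of a 2-cycle contains a 2-cycle or a loop, and trees have neither.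

**Example 4 (a harmless cycle).** Let $Q$ have arcs $x\to a$, $y\to a$, $y\to b$, $x\to b$. Folding $b$ onto $a$ fixes both roots, and $Q$ contains the folded image $x\to a\leftarrow y$. So $Q$ and this tree give the same arcs in $\Gamma_{\mathcal T}(G)$. In general, if $Q$ and $Q'$ map to each other by homomorphisms that send roots to the corresponding roots, they give the same functor $\Gamma$. The hypothesis in the converse is weaker: it says that $Q$ folds onto a tree, but the folding need not respect the roots.

## 4. The right adjoint when $Q$ is a tree

A sensible attempt at proving the converse generalizes Example 2. To know that $g\in V(G)$ lies in the image of a vertex of $Q$, it suffices to remember, for each branch of $Q$ at that vertex, the possible colors of the roots in that branch. This works when $Q$ is a tree.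

**Proof of Theorem 3.** Let $Q$ be a tree with roots $x,y$, and $H$ a digraph. We construct a digraph $\Omega(H)$ such that
$$\Gamma_{\mathcal T}(G)\to H\iff G\to\Omega(H)\quad\text{for all }G.\tag{2}$$
Functoriality is then automatic: $\Omega(H)\to\Omega(H)$ gives $\Gamma_{\mathcal T}(\Omega(H))\to H$ by (2); if $H\to H'$, then $\Gamma_{\mathcal T}(\Omega(H))\to H'$, so $\Omega(H)\to\Omega(H')$ by (2) for $H'$.

**Step 1: the memory.** This step sets up the data to be remembered. For adjacent $v,w$ in $Q$ let $\mathrm{Br}(v,w)$ be the component of $Q$ minus the edge $vw$ that contains $v$. A *fact* is a triple $(v,w,\alpha)$ with $v,w$ adjacent and $\alpha:\{x,y\}\cap V(\mathrm{Br}(v,w))\to V(H)$. A *state* is a pair $(h,I)$ with $h\in V(H)$ and $I$ a set of facts. In Example 2, the fact $(x,z,\{x\mapsto a\})$, remembered at $g$, says that some in-neighbor of $g$ may have color $a$.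

For adjacent $v,w$, we say that *$\mathrm{Br}(v,w)$ is derivable at $(h,I)$ with $\alpha$* if for each neighbor $v'\ne w$ of $v$ there is a fact $(v',v,\alpha_{v'})\in I$ such that $\alpha$ is the union of the $\alpha_{v'}$, together with $v\mapsto h$ if $v\in\{x,y\}$. The domains are disjoint, because $\mathrm{Br}(v,w)$ is the disjoint union of $\{v\}$ and the $\mathrm{Br}(v',v)$, up to the edges $vv'$.

**Step 2: the digraph $\Omega(H)$.** Its vertices are the states $(h,I)$ that satisfy:

(V) for every $w\in V(Q)$ and every choice of facts $(v,w,\alpha_v)\in I$, one for each neighbor $v$ of $w$, the union $\alpha$ of the $\alpha_v$ (together with $w\mapsto h$ if $w\in\{x,y\}$) satisfies $(\alpha(x),\alpha(y))\in A(H)$.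

There is an arc from $(h,I)$ to $(h',I')$ if and only if for every arc $(v,w)$ of $Q$:

(A1) if $\mathrm{Br}(v,w)$ is derivable at $(h,I)$ with $\alpha$, then $(v,w,\alpha)\in I'$;

(A2) if $\mathrm{Br}(w,v)$ is derivable at $(h',I')$ with $\alpha$, then $(w,v,\alpha)\in I$.

There are finitely many states, so $\Omega(H)$ is a finite digraph.

**Step 3: from $\varphi:\Gamma_{\mathcal T}(G)\to H$ to $G\to\Omega(H)$.** Here we collect all facts that are true in $G$. For $g\in V(G)$ let $I(g)$ be the set of all facts $(v,w,\alpha)$ for which there is a homomorphism $f:\mathrm{Br}(v,w)\to G$ such that extending $f$ by $w\mapsto g$ respects the arc between $v$ and $w$, and $\alpha=\varphi\circ f$ on $\{x,y\}\cap V(\mathrm{Br}(v,w))$. Put $\psi(g)=(\varphi(g),I(g))$.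

*$\psi(g)$ satisfies (V).* Given facts chosen as in (V), their witnessing homomorphisms together with $w\mapsto g$ combine to a homomorphism $f:Q\to G$, since $Q$ consists of $w$, the disjoint branches $\mathrm{Br}(v,w)$, and the edges joining them to $w$. The union $\alpha$ is $\varphi\circ f$ on $\{x,y\}$. As $(f(x),f(y))$ is an arc of $\Gamma_{\mathcal T}(G)$, we get $(\alpha(x),\alpha(y))\in A(H)$.

*$\psi$ preserves arcs.* Let $(g,g')\in A(G)$ and $(v,w)\in A(Q)$. Suppose that $\mathrm{Br}(v,w)$ is derivable at $\psi(g)$ with $\alpha$. The homomorphisms witnessing the facts used, together with $v\mapsto g$, combine to $f:\mathrm{Br}(v,w)\to G$ with $f(v)=g$ and $\varphi\circ f=\alpha$ on the roots in the branch. Since $(g,g')\in A(G)$, extending $f$ by $w\mapsto g'$ respects the arc $(v,w)$. So $(v,w,\alpha)\in I(g')$, which is (A1). Likewise, if $\mathrm{Br}(w,v)$ is derivable at $\psi(g')$ with $\alpha$, we obtain $f:\mathrm{Br}(w,v)\to G$ with $f(w)=g'$ and $\varphi\circ f=\alpha$ on the roots in the branch; extending by $v\mapsto g$ respects $(v,w)$, so $(w,v,\alpha)\in I(g)$, which is (A2).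

**Step 4: from $\psi:G\to\Omega(H)$ to $\Gamma_{\mathcal T}(G)\to H$.** Write $\psi(g)=(\varphi(g),I(g))$. We show that $\varphi$ is a homomorphism $\Gamma_{\mathcal T}(G)\to H$. An arc of $\Gamma_{\mathcal T}(G)$ has the form $(f(x),f(y))$ for some $f:Q\to G$. We claim that for all adjacent $v,w$ in $Q$,
$$(v,w,\alpha)\in I(f(w)),\quad\text{where }\alpha\text{ is the restriction of }\varphi\circ f\text{ to }\{x,y\}\cap V(\mathrm{Br}(v,w)).$$
Use induction on $|V(\mathrm{Br}(v,w))|$. For every neighbor $v'\ne w$ of $v$, the branch $\mathrm{Br}(v',v)$ is smaller, so the claim holds for $(v',v)$: the corresponding fact is in $I(f(v))$. Since the first coordinate of $\psi(f(v))$ is $\varphi(f(v))$, $\mathrm{Br}(v,w)$ is derivable at $\psi(f(v))$ with $\alpha$. If $(v,w)\in A(Q)$, then $(\psi(f(v)),\psi(f(w)))$ is an arc of $\Omega(H)$, and (A1) gives $(v,w,\alpha)\in I(f(w))$. Otherwise $(w,v)\in A(Q)$, then $(\psi(f(w)),\psi(f(v)))$ is an arc of $\Omega(H)$, and (A2), applied to the arc $(w,v)$ of $Q$, gives the same. This proves the claim.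

Now take any $w\in V(Q)$ and apply (V) to the state $\psi(f(w))$ with the facts provided by the claim for the neighbors of $w$. The union is $\varphi\circ f$ on $\{x,y\}$, so $(\varphi(f(x)),\varphi(f(y)))\in A(H)$. This proves (2). $\square$

**Where this stops.** The proof uses that deleting any edge of $Q$ separates it, so that partial homomorphisms on branches can be glued at one vertex. If $Q$ has a cycle, deleting an edge of the cycle separates nothing, and $\mathrm{Br}(v,w)$ is not defined there. One might replace $Q$ by the tree $K$ to which it is equivalent. But by Example 4 this keeps $\Gamma_{\mathcal T}$ unchanged only if the maps $Q\to K\to Q$ respect roots, and the hypothesis does not provide that. This is the gap in which a counterexample can live.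

## 5. Hiding two opposite paths inside a digraph that folds to a tree

Let us try to make Example 3 satisfy the hypotheses. Replace the arc by an oriented path $S$ with ends $s,s'$, and for a digraph $G$ put
$$S(G)=\{(w,w'):\text{there is } f:S\to G\text{ with } f(s)=w,\ f(s')=w'\}.$$
Let $Q$ consist of one copy of $S$ from $x$ to $y$ and one from $y$ to $x$. Then $(w,w')$ is an arc of $\Gamma_{\mathcal T}(G)$ if and only if $(w,w')$ and $(w',w)$ are both in $S(G)$. Three things happen.

First, $Q\to K$ for a tree $K$ requires vertices $p,p'$ with $(p,p'),(p',p)\in S(K)$. A tree has a *level* function that rises by $1$ along each arc, so if $\ell$ is the number of forward arcs minus the number of backward arcs of $S$ from $s$ to $s'$, then $p'$ is $\ell$ above $p$ and $p$ is $\ell$ above $p'$. Hence $\ell=0$. Directed paths are excluded. On the other hand, if $S$ has an automorphism exchanging its ends, then $S(G)$ is always symmetric and the one-way digraphs $G_n$ of Example 3 have no analogue. We need an asymmetric $S$ with $\ell=0$ that still crosses some tree both ways. This is what the tree of Section 1 achieves.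

Second, $K\to Q$ is required too. The simplest remedy is to make $K$ a part of $Q$, attached at $x$.

Third, this breaks the argument of Example 3 with target $\bullet$. To produce the loop in $\Gamma_{\mathcal T}(N)$ we must map all of $Q$, including $K$, into $N$ through $h:G_n\to N$, so a copy of $K$ has to be attached to each $u_i$ in $G_n$. But then $\Gamma_{\mathcal T}(G_n)$ contains the arcs of $\Gamma_{\mathcal T}(K)$, among them $(p,p')$, and it does not map to $\bullet$. The way out is to change the target: if the only pairs in $S(K)$ are the $(p_i,p_j)$ with $i\neq j$, for $k$ special vertices $p_1,\dots,p_k$, then these arcs can be colored with $k$ colors. Then $H=K_k$ accepts $\Gamma_{\mathcal T}(G_n)$, and $H$ is still loopless. So exact control of $S(K)$ is needed, and for this we use labels.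

## 6. Encoding labels by oriented paths

This section turns labels into oriented paths so that inclusion of labels becomes existence of homomorphisms.

**Definition (the paths $R_J$).** For $J\subseteq[m]$, $R_J$ is the oriented path from a *bottom end* to a *top end* composed of: one forward arc; then, for $t=1,\dots,m$, *block* $t$, which is a single forward arc if $t\in J$ and the zigzag $\to\leftarrow\to$ if $t\notin J$; then one forward arc.

Give the bottom end level $0$ and let each arc raise the level by $1$. Block $t$ starts at level $t$, ends at level $t+1$, and uses only these levels. The top end has level $m+2$, and the interior vertices have levels in $\{1,\dots,m+1\}$. For $m=2$: $R_\emptyset$ is $\to\;\to\leftarrow\to\;\to\leftarrow\to\;\to$, $R_{\{1\}}$ is $\to\;\to\;\to\leftarrow\to\;\to$, and $R_{\{1,2\}}$ is a directed path with four arcs.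

**Lemma 3.** There is a homomorphism $R_I\to R_J$ that preserves bottom and top ends if and only if $I\subseteq J$.

**Proof.** Let $I\subseteq J$. Map block by block. If $t\in I$, both blocks are single arcs. If $t\notin I$, the zigzag maps onto the zigzag identically when $t\notin J$, and folds onto the single arc when $t\in J$. The first and last arcs map to the first and last arcs.

Conversely, let $f:R_I\to R_J$ preserve the ends and suppose $t\in I\setminus J$. Since $f$ sends the bottom end to the bottom end and $R_I$ is connected, $f$ preserves levels. In $R_I$, block $t$ is a single arc $(a,b)$; all vertices up to $a$ have level $\le t$, and all vertices from $b$ on have level $\ge t+1$. In $R_J$, block $t$ is $\alpha\to\beta\leftarrow\gamma\to\delta$, with $\alpha,\gamma$ at level $t$ and $\beta,\delta$ at level $t+1$. The vertices before $\alpha$ have level $\le t$ and those after $\delta$ have level $\ge t+1$. Hence the vertices of $R_J$ of level $\le t$ induce two components, the initial segment ending at $\alpha$ and $\{\gamma\}$; those of level $\ge t+1$ induce $\{\beta\}$ and the final segment starting at $\delta$.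

The part of $R_I$ from the bottom end to $a$ is connected, has levels $\le t$, and its bottom end goes to the bottom end of $R_J$. So $f(a)$ lies in the initial segment. In the same way, from the top end, $f(b)$ lies in the final segment. But $(f(a),f(b))$ is an arc, and no arc joins the initial segment to the final segment, since $\beta$ and $\gamma$ lie between them. This is a contradiction. $\square$

**Definition (realization).** The *realization* $R(B)$ of a labelled graph $B$ is obtained by replacing each edge $e$ by a copy of $R_{J_e}$, from the bottom to the top vertex of $e$, with pairwise disjoint interiors.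

The levels are consistent on $R(B)$: the vertices of level $0$ are the bottoms, those of level $m+2$ are the tops, and all others are interior vertices with levels in $\{1,\dots,m+1\}$. If $B$ is a tree, then $R(B)$ is a tree. A single edge with label $\{1\}$ has realization $R_{\{1\}}$.

From now on, $S$ is the realization of the path $s_0,s_1,\dots,s_m$ ($s_t$ a top if and only if $t$ is even) in which the edge $s_{t-1}s_t$ has label $\{t\}$. This is the timetable: its $t$-th piece can only be placed on edges that admit $t$. In $S(G)$ the ends are $s=s_0$ and $s'=s_m$.

**Lemma 4.** $(w,w')\in S(R(B))$ if and only if there is a good walk in $B$ from $w$ to $w'$.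

**Proof.** *If.* Let $w_0,e_1,\dots,e_m,w_m$ be a good walk. Since $w_0$ is a top, $w_t$ is a top exactly when $t$ is even, as for $s_t$. Put $s_t\mapsto w_t$. As $\{t\}\subseteq J_{e_t}$, Lemma 3 lets us map the copy of $R_{\{t\}}$ between $s_{t-1}$ and $s_t$ to the path replacing $e_t$, bottom to bottom and top to top.

*Only if.* Let $f:S\to R(B)$ with $f(s_0)=w$ and $f(s_m)=w'$. Every arc raises the level by $1$ in both digraphs and $S$ is connected, so the level of $f(v)$ minus the level of $v$ is a constant $d$. As $S$ has vertices of levels $0$ and $m+2$, and $R(B)$ has only levels $0,\dots,m+2$, we get $d\ge0$ and $d\le0$. So $f$ preserves levels.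

Consider the copy of $R_{\{t\}}$ between $s_{t-1}$ and $s_t$. Its interior is non-empty and connected, with levels in $\{1,\dots,m+1\}$. The vertices of $R(B)$ at these levels are the interior vertices, and no arc joins the interiors of paths for different edges. So this interior maps into the interior of the path replacing a single edge $e=e_t$. The ends $s_{t-1},s_t$ map to vertices of levels $0$ and $m+2$ (in the order given by which of them is the bottom) that are adjacent to that interior; these can only be the bottom and the top end of $e$. So $e_t$ joins $f(s_{t-1})$ and $f(s_t)$, and $f$ restricts to an end-preserving homomorphism $R_{\{t\}}\to R_{J_e}$. By Lemma 3, $t\in J_e$. Hence $f(s_0),e_1,f(s_1),\dots,e_m,f(s_m)$ is a good walk. $\square$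

## 7. The template of a gadget

**Definition ($k$-gadget).** Let $k\ge2$. A *$k$-gadget* consists of an even $m$ and a labelled tree $\Sigma$ with labels in $[m]$, with a bottom vertex $c$ and distinct tops $p_1,\dots,p_k$ adjacent to $c$, such that the pairs (start, end) of good walks in $\Sigma$ are exactly the pairs $(p_i,p_j)$ with $i\ne j$.

By Lemma 1, the tree (1) with $m=6$, $p_1=a_1$, $p_2=b_1$ is a 2-gadget.

Given a $k$-gadget, put $K=R(\Sigma)$, which is a tree, and $Q=R(B_Q)$, where $B_Q$ consists of

* the labelled tree $\Sigma$;
* two further tops $x,y$, a path $x=s_0,s_1,\dots,s_m=y$ and an internally disjoint path $y=s'_0,s'_1,\dots,s'_m=x$, where the $t$-th edge of each has label $\{t\}$;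
* an edge $xc$ with label $\emptyset$.

So $Q$ consists of a copy of $S$ from $x$ to $y$, a copy of $S$ from $y$ to $x$, a copy $L$ of $R_\emptyset$ joining $c$ to $x$, and $K$. It is connected and has exactly one cycle, formed by the two copies of $S$. Let $\mathcal T=(\bullet,Q,\epsilon_1,\epsilon_2)$ with roots $x$ and $y$. The label $\emptyset$ makes the link $L$ flexible, since $R_\emptyset$ maps to every $R_J$, and useless for good walks.

**Proposition.** For this template:

(i) $K_k\to\Gamma_{\mathcal T}(K)$.

(ii) $Q$ is homomorphically equivalent to $K$; $\Lambda_{\mathcal T}(F)$ is homomorphically equivalent to $K$ for every $k$-colorable $F$ with an arc; and $\Lambda_{\mathcal T}(\bullet)=\bullet$.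

(iii) If $H$ is loopless and $K_k\to H$, there is no digraph $N$ such that $\Gamma_{\mathcal T}(G)\to H\iff G\to N$ for all $G$.

**Proof.**

**Step 1: part (i), folding $Q$ into $K$.** We show that $i\mapsto p_i$ is a homomorphism $K_k\to\Gamma_{\mathcal T}(K)$. For $i\ne j$ we need $g:Q\to K$ with $g(x)=p_i$, $g(y)=p_j$. By the gadget property and Lemma 4, $(p_i,p_j)$ and $(p_j,p_i)$ are in $S(K)$. Use the first to map the copy of $S$ from $x$ to $y$, and the second for the copy from $y$ to $x$. Map $L$ preserving ends to the path that replaces the edge $p_ic$; this is possible by Lemma 3 since $\emptyset\subseteq J$ for every $J$. On $K$ let $g$ be the identity. The pieces agree at $x\mapsto p_i$, $y\mapsto p_j$ and $c\mapsto c$.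

**Step 2: part (ii), the tree condition for $\Lambda_{\mathcal T}$.** If $F$ is $k$-colorable, then $F\to K_k\to\Gamma_{\mathcal T}(K)$ by (i), so $\Lambda_{\mathcal T}(F)\to K$ by Lemma 2. If $F$ has an arc, then $K\to Q\to\Lambda_{\mathcal T}(F)$, because $K$ is contained in $Q$ and $\Lambda_{\mathcal T}(F)$ contains an image of $Q$. When $F$ is a single arc, $F$ is $k$-colorable as $k\ge2$, and $\Lambda_{\mathcal T}(F)=Q$; so $Q$ is homomorphically equivalent to $K$. Finally, $\Lambda_{\mathcal T}(\bullet)$ is one copy of $\bullet$.

**Step 3: part (iii), the one-way digraphs $G_n$.** Suppose that $N$ exists, with $H$ loopless and $K_k\to H$. For $n\ge1$ let $G_n=R(B_n)$, where $B_n$ consists of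

* tops $u_1,\dots,u_n$;
* for all $i<j$ a path $S^{ij}$: $u_i=s^{ij}_0,s^{ij}_1,\dots,s^{ij}_m=u_j$, internally disjoint from everything else, whose $t$-th edge has label $\{t\}$;
* for each $i$ a copy $\Sigma_i$ of $\Sigma$ and an edge $u_ic_i$ with label $\emptyset$, where $c_i$ is the copy of $c$.

This imitates the digraphs of Example 3: $S$ leads from $u_i$ to $u_j$ for $i<j$, and a copy of $L\cup K$ hangs at each $u_i$.

**Step 4: the good walks in $B_n$.** We determine $S(G_n)$. A good walk never uses an edge $u_ic_i$, whose label is empty. So a good walk that starts in $\Sigma_i$ stays in $\Sigma_i$, and by the gadget property it leads from the copy of some $p_a$ to the copy of some $p_b$ with $a\ne b$. A good walk that starts elsewhere begins with an edge outside all $\Sigma_i$ whose label contains $1$; this is the first edge of some $S^{ij}$. As the walk starts at a top, it starts at $u_i$ and moves to $s^{ij}_1$. For $1\le t\le m-1$ the only edges at $s^{ij}_t$ have labels $\{t\}$ and $\{t+1\}$, and step $t+1$ must use the latter. So the walk follows $S^{ij}$ and ends at $u_j$, where $i<j$.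

**Step 5: $\Gamma_{\mathcal T}(G_n)\to H$.** Let $(w,w')$ be an arc of $\Gamma_{\mathcal T}(G_n)$. Since $Q$ contains copies of $S$ from $x$ to $y$ and from $y$ to $x$, both $(w,w')$ and $(w',w)$ are in $S(G_n)$. By Lemma 4 and Step 4, each of these pairs is either $(u_i,u_j)$ with $i<j$ or a pair of copies of $p_a,p_b$, $a\neq b$, in the same $\Sigma_i$. The first kind is never reversible. So $w,w'$ are copies of $p_a,p_b$ with $a\ne b$ in one $\Sigma_i$. Hence sending every copy of $p_a$ to $a$, for $1\le a\le k$, and every other vertex to $1$ is a homomorphism $\Gamma_{\mathcal T}(G_n)\to K_k$. Since $K_k\to H$, we get $\Gamma_{\mathcal T}(G_n)\to H$, and therefore there is $h:G_n\to N$.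

**Step 6: a loop.** Take $n>|V(N)|$. Then $h(u_i)=h(u_j)=:z$ for some $i<j$. Define $g:Q\to N$: map each of the two copies of $S$ in $Q$ as $h$ maps the realization of $S^{ij}$, with start corresponding to $u_i$ and end to $u_j$; map $L\cup K$ as $h$ maps its copy attached at $u_i$. In both copies of $S$, start and end go to $z$, and in $L\cup K$ the vertex $x$ goes to $h(u_i)=z$. So the pieces agree at $x$ and $y$, and $g$ is a homomorphism with $g(x)=g(y)=z$. Thus $\Gamma_{\mathcal T}(N)$ has a loop at $z$. But $N\to N$ gives $\Gamma_{\mathcal T}(N)\to H$, and $H$ has no loop. This contradiction proves (iii). $\square$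

## 8. The converse fails: Theorem 1

**Proof of Theorem 1.** Apply the Proposition to the 2-gadget (1). The digraph $Q$ is connected, and it is homomorphically equivalent to the tree $K$ by (ii); $P=\bullet$ is a tree. Let $T$ be a tree. If $T=\bullet$, then $\Lambda_{\mathcal T}(T)=\bullet$. Otherwise $T$ has an arc and is 2-colorable, so $\Lambda_{\mathcal T}(T)$ is homomorphically equivalent to $K$ by (ii). So all hypotheses of the proposed converse hold.

If a right adjoint $\Omega_{\mathcal T}$ existed, then $N=\Omega_{\mathcal T}(K_2)$ would satisfy $\Gamma_{\mathcal T}(G)\to K_2\iff G\to N$ for all $G$. As $K_2$ is loopless and $K_2\to K_2$, this contradicts (iii) with $H=K_2$. $\square$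

By Theorem 3 and Example 4, this $Q$ is not equivalent to any tree by homomorphisms that respect the roots; otherwise $\Gamma_{\mathcal T}$ would have a right adjoint.

## 9. Gadgets for every $k$

For larger $k$ the good walks must be able to branch: from $p_i$ one should reach every $p_j$, $j\ne i$, but not $p_i$. We let a walker at $p_i$ choose a "ticket" $(i,j)$ and exchange it later for the position $p_j$.

**Lemma 5.** For every $k\ge2$ there is a $k$-gadget.

**Proof.**

**Step 1: the tree.** Let $D=\{(i,j):1\le i\neq j\le k\}$ and $W=[k]\sqcup D$. Let $\Sigma$ have a bottom $c$ and, for every $v\in W$, a top $t_v$, a bottom $b_v$, and the edges $x_v=ct_v$ and $y_v=t_vb_v$. Put $p_i=t_i$ for $i\in[k]$. Each $p_i$ is adjacent to $c$ by $x_i$.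

**Step 2: labels as a schedule.** Choosing the labels is the same as choosing a sequence $E_1,\dots,E_m$ of edge sets, with $J_e=\{t:e\in E_t\}$; a good walk uses an edge of $E_t$ at step $t$. We describe the sequence in *rounds* of two consecutive sets $(E,E')$. A walk that is at a top before a round is at a top after it, so each round induces a relation on $W$: $v$ is related to $v'$ if one can pass from $t_v$ to $t_{v'}$ in that round. The rounds are taken in this order.

* *Start*: $E=E'=\{y_i:i\in[k]\}$. From $t_i$ one goes to $b_i$ and back; from $t_v$ with $v\in D$ there is no move. Relation: the identity on $[k]$.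
* *Split $(i,j)$*, for each $(i,j)\in D$: $E=\{x_i\}\cup\{y_v:v\ne i\}$ and $E'=\{x_i,x_{(i,j)}\}\cup\{y_v:v\ne i\}$. From $t_i$ the only edge in $E$ is $x_i$, which leads to $c$; from there $E'$ allows $t_i$ or $t_{(i,j)}$. From $t_v$ with $v\ne i$ the only edge in $E$ is $y_v$, which leads to the leaf $b_v$, and $y_v\in E'$ leads back. Relation: $i\mapsto i$ or $(i,j)$, and $v\mapsto v$ for $v\ne i$.
* *Clear*: $E=E'=\{y_v:v\in D\}$. Relation: the identity on $D$, and no moves from $[k]$.
* *Merge $(i,j)$*, for each $(i,j)\in D$: $E=\{x_{(i,j)}\}\cup\{y_v:v\ne(i,j)\}$ and $E'=\{x_j\}\cup\{y_v:v\neq(i,j)\}$. From $t_{(i,j)}$ one must go to $c$ and then to $t_j$; from any other $t_v$ one must go to $b_v$ and back. Relation: $(i,j)\mapsto j$, and $v\mapsto v$ for $v\ne(i,j)$.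

There are $2+2|D|$ rounds, so $m=4+4k(k-1)$, which is even.

**Step 3: composing the rounds.** After Start, only the elements of $[k]$ are possible starts, each related to itself. After all splits, $i$ is related exactly to $i$ and to all $(i,j)$ with $j\ne i$: a split for another $i'$ fixes $i$ and every element of $D$, and each split $(i,j)$ adds $(i,j)$ to what can be reached from $i$. After Clear, $i$ is related exactly to all $(i,j)$, $j\neq i$. In the merges, $(i,j)$ stays put until its own merge, goes to $j$ there, and stays at $j$ afterwards, since merges fix all elements of $[k]$. So at the end $i$ is related exactly to all $j\ne i$. Hence the pairs (start, end) of good walks are exactly the pairs $(p_i,p_j)$ with $i\ne j$. $\square$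

For $k=2$, the positions reachable from $1$ after the successive rounds Start, Split $(1,2)$, Split $(2,1)$, Clear, Merge $(1,2)$, Merge $(2,1)$ are
$$\{1\},\quad\{1,(1,2)\},\quad\{1,(1,2)\},\quad\{(1,2)\},\quad\{2\},\quad\{2\}.$$

## 10. Exactly which targets are representable: Theorem 2

We need one more tool, a theorem of Nešetřil and Tardif ("Duality theorems for finite structures", J. Combin. Theory Ser. B 80 (2000)): *every oriented tree $K$ has a dual $D(K)$, that is, a digraph with $G\to D(K)\iff K\not\to G$ for all $G$.* In these notes it also follows from Theorem 3. Take the template with $P=\bullet$, with the tree $K$ in the place of $Q$, and with both roots at one vertex of $K$. Its functor $\Gamma$ yields a digraph $\Gamma(G)$ that has an arc if and only if $K\to G$. A digraph maps to $\bullet$ if and only if it has no arcs. So $K\not\to G$ if and only if $\Gamma(G)\to\bullet$, which holds if and only if $G\to\Omega(\bullet)$, and $\Omega(\bullet)$ is a dual of $K$.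

**Proof of Theorem 2.** Apply the Proposition to the $k$-gadget of Lemma 5. The digraph $Q$ is connected with exactly one cycle, and statement 1 is part (ii). For statement 2, let $H$ be a digraph. The four cases below cover all $H$.

**Case 1: $H$ is loopless and $K_k\to H$.** No $N$ exists, by (iii).

**Case 2: $H$ has a loop.** Then $\Gamma_{\mathcal T}(G)\to H$ for all $G$. Let $N$ be a single vertex with a loop; then $G\to N$ for all $G$.

**Case 3: $H$ is empty.** Here $K_k\not\to H$. Since $\Gamma_{\mathcal T}(G)$ has vertex set $V(G)$, $\Gamma_{\mathcal T}(G)\to H$ holds if and only if $G$ is empty. Let $N$ be the empty digraph.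

**Case 4: $H$ is non-empty and loopless, and $K_k\not\to H$.** We claim that $\Gamma_{\mathcal T}(G)\to H$ if and only if $K\not\to G$. If $K\not\to G$, then $Q\not\to G$ because $K\to Q$; so $\Gamma_{\mathcal T}(G)$ has no arcs, and it maps to the non-empty $H$. If $K\to G$, then $K_k\to\Gamma_{\mathcal T}(K)\to\Gamma_{\mathcal T}(G)$ by (i) and functoriality, so $\Gamma_{\mathcal T}(G)\to H$ would give $K_k\to H$, which is false. This proves the claim, and $N=D(K)$ has the required property.

So $N$ exists if and only if $H$ has a loop or $K_k\not\to H$. If $\Gamma_{\mathcal T}$ had a right adjoint $\Omega_{\mathcal T}$, then $N=\Omega_{\mathcal T}(K_k)$ would serve for $H=K_k$, which is loopless and admits $K_k\to H$; this is excluded by Case 1. Hence there is no right adjoint. $\square$
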